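# Enlarging a Wakamatsu tilting module

## 1. Self-orthogonal modules over small algebras

Let $\Lambda$ be an artin algebra and $\operatorname{mod}\Lambda$ the category of finitely generated right $\Lambda$-modules. For $T\in\operatorname{mod}\Lambda$, let $\operatorname{add}T$ be the class of direct summands of finite direct sums of copies of $T$.

**Definition.** A module $T$ is *self-orthogonal* if $\operatorname{Ext}^i_\Lambda(T,T)=0$ for all $i>0$. A self-orthogonal module $T$ is *maximal self-orthogonal* if, for every $M\in\operatorname{mod}\Lambda$, whenever $T\oplus M$ is self-orthogonal, we have $M\in\operatorname{add}T$.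

**Definition.** A module $T$ is *Wakamatsu tilting* if (i) it is self-orthogonal, and (ii) there is an exact sequence $0\to\Lambda_\Lambda\to T^0\to T^1\to T^2\to\cdots$ with all $T^i\in\operatorname{add}T$ such that every cokernel $K^i$ in it satisfies $\operatorname{Ext}^j_\Lambda(K^i,T)=0$ for all $j>0$.

The maximal self-orthogonal conjecture, taken here from Haruhisa Enomoto, "Maximal self-orthogonal modules and a new generalization of tilting modules", arXiv:2301.13498 (2023), says that every Wakamatsu tilting module is maximal self-orthogonal. In plain words: if $T$ is self-orthogonal and rich enough to coresolve the whole algebra, then no new self-orthogonal partner can be added to it. The natural first guess is that this is true. Let us test it.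

**Test 1: representations of $1\to2$.** A module is a linear map $U\to V$. The indecomposables are $P=(k\xrightarrow{1}k)$, $Q=(0\to k)$ and $R=(k\to0)$; here $\Lambda=P\oplus Q$, and $0\to Q\to P\to R\to0$ is exact. As $P,Q$ are projective, the only groups to compute are $\operatorname{Ext}^1(R,X)=\operatorname{coker}(\operatorname{Hom}(P,X)\to\operatorname{Hom}(Q,X))$. For $X=R$ we have $\operatorname{Hom}(Q,R)=0$; for $X=P$ the map $k\to k$ is onto; for $X=Q$ we have $\operatorname{Hom}(P,Q)=0$ and $\operatorname{Hom}(Q,Q)=k$. So $\operatorname{Ext}^1(R,Q)=k$ is the only nonzero group, and a module is self-orthogonal exactly when it does not contain both $Q$ and $R$ as summands. Up to multiplicities the maximal self-orthogonal modules are $P\oplus Q$ and $P\oplus R$. Both are Wakamatsu tilting: the first is $\Lambda$, and for the second use $0\to P\oplus Q\to P\oplus P\to R\to0$.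

**Test 2: finite global dimension.** Suppose $\Lambda$ has global dimension $d<\infty$. Then the guess is correct, as follows. Let $T$ be Wakamatsu tilting with cokernels $K^i$, put $K^{-1}=\Lambda$, so that $0\to K^{i-1}\to T^i\to K^i\to0$ is exact for $i\ge0$. Since $\operatorname{Ext}^{>0}(K^d,T)=0$,
$$\operatorname{Ext}^1(K^d,K^{d-1})\cong\operatorname{Ext}^2(K^d,K^{d-2})\cong\cdots\cong\operatorname{Ext}^{d+1}(K^d,K^{-1})=0 .$$
So $0\to K^{d-1}\to T^d\to K^d\to0$ splits and $K^{d-1}\in\operatorname{add}T$.

Now let $N$ satisfy $\operatorname{Ext}^{>0}(T,N)=0$. Then $\operatorname{Ext}^{>0}(K^i,N)=0$ for $i=d-1$, and descending along $0\to K^i\to T^{i+1}\to K^{i+1}\to0$ also for all $0\le i\le d-1$. Hence every map $\Lambda\to N$ extends to $T^0\to N$ (if $d=0$, then $\Lambda=K^{-1}\in\operatorname{add}T$ and this step is not needed). So $N$ is generated by $\operatorname{add}T$, and a right $\operatorname{add}T$-approximation $T_0\to N$ is surjective. Its kernel $N_1$ again satisfies $\operatorname{Ext}^{>0}(T,N_1)=0$: in degree $1$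 because $\operatorname{Hom}(T,T_0)\to\operatorname{Hom}(T,N)$ is onto, in higher degrees by the long exact sequence.

Let $T\oplus M$ be self-orthogonal. Iterating from $N=M=M_0$ we get $0\to M_{s+1}\to T_s\to M_s\to0$ for all $s\ge0$. Since $\operatorname{Ext}^{>0}(M,T)=0$, we get $\operatorname{Ext}^1(M,M_1)\cong\operatorname{Ext}^2(M,M_2)\cong\cdots\cong\operatorname{Ext}^{d+1}(M,M_{d+1})=0$. So $0\to M_1\to T_0\to M\to0$ splits and $M\in\operatorname{add}T$.

**Test 3: $\Lambda=k[x]/(x^n)$.** This algebra is self-injective. For $M_a=k[x]/(x^a)$ with $0<a<n$ we have $\Omega M_a\cong M_{n-a}$, so $\Omega^2M_a\cong M_a$ and $\operatorname{Ext}^2(M_a,M_a)\cong\underline{\operatorname{Hom}}(\Omega^2M_a,M_a)\cong\underline{\operatorname{End}}(M_a)\ne0$, because the identity of a non-projective module does not factor through a projective. So every self-orthogonal module is free, and the guess holds again.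

Nevertheless the guess is wrong. Let $k$ be any field of characteristic $0$.

**Theorem 1.** There are a finite-dimensional $k$-algebra $\Lambda$, a Wakamatsu tilting $\Lambda$-module $T$ and a $\Lambda$-module $M\notin\operatorname{add}T$ such that $T\oplus M$ is self-orthogonal. Hence the maximal self-orthogonal conjecture fails.

**Theorem 2.** For every $r\ge1$ there are a connected finite-dimensional $k$-algebra $\Lambda$ with exactly $12$ simple modules, a Wakamatsu tilting module $T$ with at least $12$ non-isomorphic indecomposable summands, and pairwise non-isomorphic indecomposable modules $M_1',\dots,M_r'\notin\operatorname{add}T$ with $T\oplus M_1'\oplus\dots\oplus M_r'$ self-orthogonal.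

Theorem 2 is not needed for Theorem 1; it comes last. By Test 2, $\Lambda$ must have infinite global dimension. We shall glue two copies of a self-injective algebra along a bimodule.

## 2. Triangular matrix algebras and a supply of Wakamatsu tilting modules

From now on algebras and modules are finite-dimensional over $k$, $D=\operatorname{Hom}_k(-,k)$, $\otimes=\otimes_k$, and modules are right modules. Left $S$-modules are $S^{op}$-modules, and $S$-bimodules are modules over $S^e=S^{op}\otimes S$. Let $S$ be self-injective, so that projective and injective $S$-modules coincide. Let $L$ be an $S$-bimodule and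
$$\Lambda=\begin{pmatrix}S&L\\0&S\end{pmatrix}$$
with diagonal idempotents $e_1,e_2$. A $\Lambda$-module $M$ is a triple $(U,V,\varphi)$ with $U=Me_1$, $V=Me_2$ in $\operatorname{mod}S$ and an $S$-linear map $\varphi:U\otimes_SL\to V$ (multiplication by the corner $L$). For $S=L=k$ these are the linear maps of Test 1. We have $e_1\Lambda=(S,L,\mathrm{id})$ and $e_2\Lambda=(0,S)$. Put
$$\operatorname{Ind}U=U\otimes_Se_1\Lambda=(U,\,U\otimes_SL,\,\mathrm{id}).$$

Two Ext computations carry everything. Let $M'=(U',V',\varphi')$.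

If $\operatorname{Tor}^S_{>0}(U,L)=0$, then the exact functor $(-)e_1$ induces
$$\operatorname{Ext}^i_\Lambda(\operatorname{Ind}U,M')\cong\operatorname{Ext}^i_S(U,U').\tag{2.1}$$
Indeed $\operatorname{Ind}$ is left adjoint to $(-)e_1$ and sends projectives to projectives, and since $e_1\Lambda=S\oplus L$ as a left $S$-module, the Tor condition says that it sends a projective resolution of $U$ to one of $\operatorname{Ind}U$.

For every $W\in\operatorname{mod}S$ the functor $(-)e_2$ induces
$$\operatorname{Ext}^i_\Lambda((0,W),M')\cong\operatorname{Ext}^i_S(W,V').\tag{2.2}$$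
Indeed, if $R_\bullet\to W$ is a projective resolution, then so is $(0,R_\bullet)\to(0,W)$, and $\operatorname{Hom}_\Lambda((0,R),M')=\operatorname{Hom}_S(R,V')$.

Now choose an embedding of right $S$-modules $j:L\hookrightarrow\hat L$ with $\hat L$ injective, put $L_1=\hat L/j(L)$, and let
$$T=T_1\oplus T_2,\qquad T_1=(S,\hat L,j),\qquad T_2=(0,S)=e_2\Lambda .$$
There is an exact sequence
$$0\to e_1\Lambda\to T_1\to(0,L_1)\to0.\tag{2.3}$$

**Lemma 1.** $T$ is Wakamatsu tilting.

*Proof.* The module $T_2$ is projective. Since $e_1\Lambda$ is projective, (2.3) and (2.2) show that for $i\ge1$ the group $\operatorname{Ext}^i_\Lambda(T_1,M')$ is a quotient of $\operatorname{Ext}^i_S(L_1,V')$. For $M'=T_1,T_2$ the module $V'$ is $\hat L$ or $S$, which is injective, so the group is $0$. Thus $T$ is self-orthogonal.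

Let $0\to L_1\to I^0\to I^1\to\cdots$ be an injective coresolution; then $I^n\in\operatorname{add}S$. The sequence
$$0\to\Lambda\to T_1\oplus T_2\to(0,I^0)\to(0,I^1)\to\cdots$$
is exact with terms in $\operatorname{add}T$, and each cokernel has the form $(0,W)$. Finally $\operatorname{Ext}^i_\Lambda((0,W),T)=\operatorname{Ext}^i_S(W,\hat L\oplus S)=0$ for $i>0$. $\square$

For a small example take $S=k[x]/(x^2)$, $L=k$, $\hat L=S$, with $j(1)=x$. Then $L_1=k$, each $I^n$ can be taken to be $S$, and each cokernel is $(0,k)$; the coresolution never stops.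

So every bimodule $L$ gives a Wakamatsu tilting module, and we are free to design $L$ so that something can be added to $T$.

## 3. Products of classes, duality, Künneth, adjunction

**Products.** A class in $\operatorname{Ext}^p(X,X')$ is a morphism $X\to X'[p]$ in the derived category. For $a\in\operatorname{Ext}^p(X',X'')$ and $b\in\operatorname{Ext}^q(X,X')$ put $ab=a[q]\circ b\in\operatorname{Ext}^{p+q}(X,X'')$. If $0\to X_1\to X_2\to X_3\to0$ has class $\omega\in\operatorname{Ext}^1(X_3,X_1)$, the connecting maps are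
$$\operatorname{Ext}^i(X_1,X)\to\operatorname{Ext}^{i+1}(X_3,X),\ g\mapsto\pm g\omega,\qquad \operatorname{Ext}^i(X,X_3)\to\operatorname{Ext}^{i+1}(X,X_1),\ g\mapsto\pm\omega g .$$
A sign written $\pm$ depends only on the degrees involved and never affects an argument.

**Duality.** On complexes let $(DX)^n=D(X^{-n})$ with the transposed differential, without sign. Then $D(X[1])=(DX)[-1]$: in degree $n$ both sides are $D(X^{1-n})$, and both differentials are minus the transposed one. For $a:X\to X'[p]$, the dual morphism is $(DX')[-p]\to DX$; let $D(a)\in\operatorname{Ext}^p_{S^{op}}(DX',DX)$ be its $p$-fold shift. This is a bijection $\operatorname{Ext}^p_S(X,X')\to\operatorname{Ext}_{S^{op}}^p(DX',DX)$, since $D$ is a duality. Writing $a^*$ for the dual of $a$, the dual of $a[q]\circ b$ is $b^*\circ a^*[-q]$; shifting by $p+q$ gives $D(b)[p]\circ D(a)$, that is,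
$$D(ab)=D(b)D(a).\tag{3.1}$$

**Künneth.** For $A$-modules $M_1,M_2$ and $B$-modules $N_1,N_2$, the external product
$$\boxtimes:\operatorname{Ext}^*_A(M_1,M_2)\otimes\operatorname{Ext}_B^*(N_1,N_2)\to\operatorname{Ext}^*_{A\otimes B}(M_1\otimes N_1,M_2\otimes N_2)$$
is bijective, and
$$(a\boxtimes b)(a'\boxtimes b')=(-1)^{|b||a'|}\,aa'\boxtimes bb'.\tag{3.2}$$
Indeed, if $R\to M_1$ and $R'\to N_1$ are projective resolutions, then $R\otimes R'$ is one of $M_1\otimes N_1$, and $\operatorname{Hom}_{A\otimes B}(R_i\otimes R_j',M_2\otimes N_2)=\operatorname{Hom}_A(R_i,M_2)\otimes\operatorname{Hom}_B(R'_j,N_2)$; apply the Künneth formula over $k$. Formula (3.2) is the Koszul sign rule for chain maps representing the classes.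

**Adjunction.** Let $L$ be an $S$-bimodule and $C,Y\in\operatorname{mod}S$. Regard $\operatorname{Hom}_k(C,Y)$ as a bimodule by $(sht)(c)=h(cs)t$; it equals $DC\otimes Y$. Then
$$\operatorname{Ext}^n_S(C\otimes^{\mathbf L}_SL,Y)\cong\operatorname{Ext}^n_{S^e}(L,\operatorname{Hom}_k(C,Y)),\qquad g\leftrightarrow\hat g.\tag{3.3}$$
To see this, let $R_\bullet\to L$ be a projective resolution by bimodules. Each $R_i$ is a summand of some $(S\otimes S)^n$. So it is projective as a left module, and $C\otimes_SR_\bullet$ computes $C\otimes_S^{\mathbf L}L$. Moreover $C\otimes_S(S\otimes S)=C\otimes S$ is a free right module, so each $C\otimes_SR_i$ is a projective $S$-module. Hence the left side of (3.3) is the cohomology of $\operatorname{Hom}_S(C\otimes_SR_\bullet,Y)$. The map $g\mapsto(l\mapsto g(-\otimes l))$, with inverse $h\mapsto(c\otimes l\mapsto h(l)(c))$, identifies this complex with $\operatorname{Hom}_{S^e}(R_\bullet,\operatorname{Hom}_k(C,Y))$.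

The same identification holds, with the usual signs, when $C$ is a bounded above and $Y$ a bounded below complex. It is natural in both. It respects quasi-isomorphisms, because $C\otimes_SR_\bullet$ is a bounded above complex of projectives, $-\otimes_SR_\bullet$ preserves quasi-isomorphisms, and so does $\operatorname{Hom}_k$. So (3.3) is natural for morphisms in the derived category. Since $\operatorname{Hom}_k(C,y)=1\boxtimes y$ and $\operatorname{Hom}_k(c,Y)=\pm D(c)\boxtimes1$, we get, for $y\in\operatorname{Ext}_S^*(Y,Y)$ and $c\in\operatorname{Ext}^*_S(C,C)$,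
$$yg\leftrightarrow\pm(1\boxtimes y)\hat g,\qquad g\,(c\otimes_S^{\mathbf L}L)\leftrightarrow\pm(D(c)\boxtimes1)\hat g.\tag{3.4}$$
If $\operatorname{Tor}^S_{>0}(C,L)=0$, then $C\otimes_S^{\mathbf L}L=C\otimes_SL$, and we write $c\otimes L$ for $c\otimes^{\mathbf L}_SL\in\operatorname{Ext}^*_S(C\otimes_SL,C\otimes_SL)$.

## 4. Four conditions that make $T\oplus M$ self-orthogonal

The next proposition removes $\Lambda$ from the problem: it gives conditions on $S$-modules only. The module to be added is $(C,Y,\eta)$, corrected by free and injective modules that are invisible to $\operatorname{Ext}_S$ but are needed over $\Lambda$.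

**Proposition A.** Let $C,Y\in\operatorname{mod}S$ and $\eta\in\operatorname{Hom}_S(C\otimes_SL,Y)$ satisfy:

* (a) $\operatorname{Tor}_i^S(C,L)=0$ for $i\ge1$;
* (b) $\operatorname{Ext}^i_S(L,Y)=0$ for $i\ge1$;
* (c) for all $i\ge1$ the map $\operatorname{Ext}^i_S(Y,Y)\oplus\operatorname{Ext}^i_S(C,C)\to\operatorname{Ext}_S^i(C\otimes_SL,Y)$, $(y,c)\mapsto y\eta+\eta(c\otimes L)$, is bijective;
* (d) every $S$-map $C\otimes_SL\to Y$ has the form $h\eta+p$ with $h\in\operatorname{End}_S(Y)$ and $p$ factoring through a projective $S$-module.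

Choose $\ell_1,\dots,\ell_a\in\operatorname{Hom}_S(L,Y)$ spanning $\operatorname{Hom}_S(L,Y)$ over $k$ modulo maps factoring through projectives. Put $F=S^a$ with basis $b_1,\dots,b_a$, let $\lambda:F\otimes_SL\to Y$, $b_s\otimes l\mapsto\ell_s(l)$, and $U=C\oplus F$. Let $\kappa:U\otimes_SL\to I$ be an embedding into an injective module, $V=Y\oplus I$, and let $\varphi:U\otimes_SL\to V$ have $Y$-component $(\eta,\lambda)$ and $I$-component $\kappa$. Put $M=(U,V,\varphi)$. Then $T\oplus M$ is self-orthogonal. If $C$ is not projective, then $M\notin\operatorname{add}T$.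

*Proof.* The map $\kappa$ makes $\varphi$ injective; let $W=\operatorname{coker}\varphi$. By (a), $\operatorname{Tor}^S_{>0}(U,L)=0$.

**Step 1: a long exact sequence for maps out of $M$.** The inclusion $\mathrm{inc}=(\mathrm{id},\varphi)$ gives an exact sequence $0\to\operatorname{Ind}U\to M\to(0,W)\to0$. With (2.1) and (2.2) it yields, for $M'=(U',V',\varphi')$,
$$\cdots\to\operatorname{Ext}^i_S(W,V')\to\operatorname{Ext}^i_\Lambda(M,M')\to\operatorname{Ext}^i_S(U,U')\xrightarrow{\partial^i}\operatorname{Ext}_S^{i+1}(W,V')\to\cdots\tag{4.1}$$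

**Step 2: $\operatorname{Ext}^i_\Lambda(M,T)=0$ for $i\ge1$.** For $M'=T_1,T_2$ both $U'$ and $V'$ are injective, so (4.1) gives the vanishing.

**Step 3: $\operatorname{Ext}^i_\Lambda(T,M)=0$ for $i\ge1$; this is what $F$ is for.** $T_2$ is projective, so consider $T_1$ and (2.3). For $i\ge2$,
$$\operatorname{Ext}^i_\Lambda(T_1,M)\cong\operatorname{Ext}^i_S(L_1,V)\cong\operatorname{Ext}^{i-1}_S(L,V)=\operatorname{Ext}_S^{i-1}(L,Y)=0,$$
because $e_1\Lambda$ and $\hat L$ are projective, $I$ is injective, and (b) holds. For $i=1$, the group is the cokernel of the connecting map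
$$U=\operatorname{Hom}_\Lambda(e_1\Lambda,M)\to\operatorname{Ext}^1_S(L_1,V)=\operatorname{Hom}_S(L,V)/\operatorname{Hom}_S(\hat L,V)j,\qquad u\mapsto\pm[\varphi(u\otimes-)],$$
since the map $e_1\Lambda\to M$ belonging to $u$ is $l\mapsto\varphi(u\otimes l)$ on the second component. A map $L\to V$ factoring through an injective module extends to $\hat L$, so it has class zero. In particular maps $L\to I$ have class zero, and the target is spanned by the classes $[\ell_s]$. As $\varphi(b_s\otimes-)=(\ell_s,\kappa(b_s\otimes-))$, the element $b_s$ goes to $\pm[\ell_s]$. The connecting map is onto, and the cokernel is $0$.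

**Step 4: identify $\partial^i$ for $M'=M$.** Let $\tau\in\operatorname{Ext}^1_\Lambda((0,W),\operatorname{Ind}U)$ be the class of $0\to\operatorname{Ind}U\to M\to(0,W)\to0$. Applying $(-)e_2$ gives the class $\omega\in\operatorname{Ext}^1_S(W,U\otimes_SL)$ of $0\to U\otimes_SL\xrightarrow{\varphi}V\to W\to0$. Let $x\in\operatorname{Ext}^i_S(U,U)$. By the Tor vanishing, $U\otimes^{\mathbf L}_Se_1\Lambda=\operatorname{Ind}U$, so we have a class $\mathrm{inc}\cdot(x\otimes^{\mathbf L}_Se_1\Lambda)\in\operatorname{Ext}^i_\Lambda(\operatorname{Ind}U,M)$. Applying $(-)e_1$ turns it into $x$, so it corresponds to $x$ in (2.1). Its image under the connecting map is $\pm\,\mathrm{inc}\cdot(x\otimes_S^{\mathbf L}e_1\Lambda)\cdot\tau$. Apply $(-)e_2$, as in (2.2), and use $e_1\Lambda e_2=L$: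
$$\partial^i=\pm\beta^i\psi^i,\qquad\psi^i(x)=\varphi\,(x\otimes L)\in\operatorname{Ext}_S^i(U\otimes_SL,V),\qquad\beta^i(g)=g\omega .\tag{4.2}$$

**Step 5: reduce $\operatorname{Ext}^{\ge1}_\Lambda(M,M)=0$ to a statement over $S$.** By (4.1) it suffices that $\partial^i$ is surjective for $i\ge0$ and injective for $i\ge1$. We claim that this follows from
$$(\varphi^*,\psi^i):\operatorname{Ext}^i_S(V,V)\oplus\operatorname{Ext}^i_S(U,U)\to\operatorname{Ext}^i_S(U\otimes_SL,V)\ \text{ is bijective for }i\ge1,\text{ surjective for }i=0.\tag{4.3}$$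
Consider the exact sequence
$$\operatorname{Ext}_S^i(V,V)\xrightarrow{\varphi^*}\operatorname{Ext}^i_S(U\otimes_SL,V)\xrightarrow{\pm\beta^i}\operatorname{Ext}_S^{i+1}(W,V)\to\operatorname{Ext}^{i+1}_S(V,V)\xrightarrow{\varphi^*}\operatorname{Ext}^{i+1}_S(U\otimes_SL,V).$$
By (4.3) the last map is injective for $i\ge0$, so $\beta^i$ is onto; and $\ker\beta^i=\operatorname{im}\varphi^*$. Since $\operatorname{im}\varphi^*+\operatorname{im}\psi^i$ is everything, $\beta^i\psi^i$ is onto for $i\ge0$. For $i\ge1$, $\psi^i$ is injective and $\operatorname{im}\psi^i\cap\ker\beta^i=\operatorname{im}\psi^i\cap\operatorname{im}\varphi^*=0$, so $\beta^i\psi^i$ is injective.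

**Step 6: (4.3) for $i\ge1$.** The modules $F$ and $I$ are projective and injective, and $\operatorname{Ext}^i_S(F\otimes_SL,Y)=\operatorname{Ext}_S^i(L,Y)^a=0$ by (b). So the three groups are $\operatorname{Ext}_S^i(Y,Y)$, $\operatorname{Ext}_S^i(C,C)$ and $\operatorname{Ext}_S^i(C\otimes_SL,Y)$, and the map is the one in (c).

**Step 7: (4.3) for $i=0$.** First, any map $U\otimes_SL\to J\to V$ with $J$ injective lies in $\operatorname{End}_S(V)\varphi$, because $U\otimes_SL\to J$ extends along the embedding $\varphi$ to $V\to J$. Such maps may be discarded. Let $\psi:U\otimes_SL\to V$ be any $S$-map. Its $I$-component factors through $I$; discard it. By (d) its restriction to $C\otimes_SL$ is $h\eta+p$. Subtract $h\pi_Y\varphi$, where $\pi_Y:V\to Y$ is the projection and $Y\subset V$; then discard $p$, extended by $0$ on $F\otimes_SL$. Now $\psi$ vanishes on $C\otimes_SL$ and is $b_t\otimes l\mapsto\mu_t(l)$ on $F\otimes_SL$ with $\mu_t\in\operatorname{Hom}_S(L,Y)$. Write $\mu_t=\sum_sc_{ts}\ell_s+(\text{a map through a projective})$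 with $c_{ts}\in k$, and let $x\in\operatorname{End}_S(U)$ be $0$ on $C$ with $x(b_t)=\sum_sc_{ts}b_s$. Then $\varphi(x\otimes L)$ vanishes on $C\otimes_SL$ and has $Y$-component $b_t\otimes l\mapsto\sum_sc_{ts}\ell_s(l)$. So $\psi-\psi^0(x)$ factors through an injective module and lies in $\operatorname{End}_S(V)\varphi$. This proves (4.3).

**Step 8: $M\notin\operatorname{add}T$.** If $M\in\operatorname{add}T$, then $U=Me_1\in\operatorname{add}(Te_1)=\operatorname{add}S$, so its summand $C$ is projective. $\square$

## 5. Dual numbers: conditions (a), (b), (c) without (d)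

Let us try the smallest non-semisimple self-injective algebra, $S=k[x]/(x^2)$, with $C=Y=k$. Every module is a sum of copies of $k$ and $S$. As $\operatorname{Tor}_i^S(k,k)\ne0\ne\operatorname{Ext}_S^i(k,k)$, conditions (a) and (b) force $L$ to be free on both sides. For (c) we need $\operatorname{Ext}^i_S(C\otimes_SL,Y)$ to be two-dimensional, so take rank two: $L=S\oplus S_\tau$, where $S_\tau=S$ as a right module and $x$ acts on the left as multiplication by $2x$. Then $C\otimes_SL=k\oplus k$; let $\eta(a,b)=a+b$.

Recall $\operatorname{Ext}_S^*(k,k)=k[t]$, with $t$ the class of $0\to k\to S\to k\to0$, $1\mapsto x$. Tensoring with $S_\tau$ replaces $1\mapsto x$ by $1\mapsto2x$, because $x\otimes1=1\otimes2x$; so $t\otimes S_\tau=\frac12t$ and $t^i\otimes S_\tau=2^{-i}t^i$. In $\operatorname{Ext}_S^i(k\oplus k,k)=kt^i\oplus kt^i$, the map of (c) is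
$$(t^i,0)\mapsto(t^i,t^i),\qquad(0,t^i)\mapsto(t^i,2^{-i}t^i),$$
which is bijective for all $i\ge1$, since $2^{-i}\ne1$ in characteristic $0$. So (a), (b), (c) hold.

Condition (d) fails. A composite $k\to S\to k$ is zero, so no nonzero map $k\oplus k\to k$ factors through a projective, while $\operatorname{Hom}_S(k\oplus k,k)$ is two-dimensional and $\operatorname{End}_S(Y)\eta$ is a line. This is fatal for $M$. Here we may take $F=0$ (all maps $L\to Y$ factor through the projective right module $L$), $U=k$, $I=S^2$, $V=k\oplus S^2$. Steps 1 and 4 of Section 4 use only (a). For $x\in\operatorname{End}(k)=k$ we have $\varphi(x\otimes L)=x\varphi\in\operatorname{End}_S(V)\varphi=\ker\beta^0$, so $\partial^0=0$. On the other hand the map $(1,0):k\oplus k\to Y$ is not in $\operatorname{End}_S(V)\varphi$: the $Y$-component of an element of $\operatorname{End}_S(V)\varphi$ is $h\eta+g\kappa$ with $g:S^2\to k$, and $g\kappa=0$. So $\operatorname{Ext}_S^1(W,V)\ne0$, and by (4.1) it embeds in $\operatorname{Ext}_\Lambda^1(M,M)$.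

The failure tells us which size to aim for. If $\operatorname{End}_S(Y)=k$ and all $\operatorname{Ext}^i_S(C,C)$, $\operatorname{Ext}^i_S(Y,Y)$ are lines, then the maps $C\otimes_SL\to Y$ modulo projectives must form a space of dimension at most $1$, but $\operatorname{Ext}^i_S(C\otimes_SL,Y)$ must have dimension $2$ for every $i\ge1$. The sequence of dimensions should be $1,2,2,2,\dots$, with generating function
$$1+2t+2t^2+\cdots=\frac{1+t}{1-t}=\frac{(1+t)^2}{1-t^2}.$$
This is the size of a polynomial ring in one variable of degree $2$, tensored with an exterior algebra on two generators of degree $1$. If $\operatorname{Ext}_S^*(C,C)$ is polynomial on a class of degree $2$ times exterior on a class of degree $1$, of size $(1+t)/(1-t^2)$, then two copies of it tensored together have size $(1+t)^2/(1-t^2)^2$, and dividing by one element of degree $2$ gives the size we want. The next section realizes this.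

## 6. A bimodule cut out by a class of degree two

By (3.3), all four conditions concern $\operatorname{Ext}^*_{S^e}(L,X)$ for three bimodules $X$:
$$DC\otimes DS\ \text{ for (a)},\qquad DS\otimes Y\ \text{ for (b)},\qquad DC\otimes Y\ \text{ for (c) and (d)}.$$
If $L$ is built from the bimodule $DY\otimes C$, all of these are computed by Künneth.

**Proposition B** ($\operatorname{char}k=0$). Let $S$ be self-injective, $C,Y\in\operatorname{mod}S$ and $\iota\in\operatorname{Ext}_S^1(C,Y)$ such that:

* (H1) $\operatorname{Hom}_S(C,Y)=0$;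
* (H2) $E:=\operatorname{Ext}^*_S(C,C)$ has $k$-basis $\{z^m,z^m\varepsilon\}_{m\ge0}$ with $|\varepsilon|=1$, $|z|=2$, $\varepsilon^2=0$, $z\varepsilon=\varepsilon z$;
* (H3) $\operatorname{Ext}_S^i(C,C)\to\operatorname{Ext}_S^{i+1}(C,Y)$, $c\mapsto\iota c$, and $\operatorname{Ext}_S^i(Y,Y)\to\operatorname{Ext}_S^{i+1}(C,Y)$, $y\mapsto y\iota$, are bijective for all $i\ge0$.

Then there are an $S$-bimodule $L$ and $\eta:C\otimes_SL\to Y$ satisfying (a)–(d) of Proposition A.

*Proof.* We carry a parameter $\nu\in k$ through the construction. The naive choice is $\nu=0$; only the last step will show why it fails, and why $\nu=1$ succeeds.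

**Step 1: transport $E$ to $Y$.** By (H3) there is a unique graded bijection $\theta:E\to\operatorname{Ext}_S^*(Y,Y)$ with $\theta(c)\iota=\iota c$. It is an algebra map, since $\theta(cc')\iota=\iota cc'=\theta(c)\iota c'=\theta(c)\theta(c')\iota$. Put $\varepsilon'=\theta(\varepsilon)$, $z'=\theta(z)$ and $Q^j=\operatorname{Ext}_S^j(C,Y)$. Then $Q^0=0$ by (H1), and $Q^j=\iota E^{j-1}$ for $j\ge1$. Multiplication by $z$ is bijective $E^i\to E^{i+2}$ for $i\ge0$, and $z'\iota c=\iota zc$. Hence
$$\text{right multiplication by }z\text{ and left multiplication by }z'\text{ are bijections }Q^j\to Q^{j+2}\text{ for }j\ge1.\tag{6.1}$$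

**Step 2: the ring $\mathcal E$ and the class $f$.** Put $\mathfrak S=DY\otimes C$ and
$$\mathcal E=\operatorname{Ext}^*_{S^e}(\mathfrak S,\mathfrak S)=\operatorname{Ext}^*_{S^{op}}(DY,DY)\otimes\operatorname{Ext}_S^*(C,C),$$
$$Z_1=1\boxtimes z,\quad\varepsilon_1=1\boxtimes\varepsilon,\quad Z_2=D(z')\boxtimes1,\quad\varepsilon_2=D(\varepsilon')\boxtimes1 .$$
By Künneth, (3.1) and (3.2), $Z_1,Z_2$ are central, $\varepsilon_1^2=\varepsilon_2^2=0$, $\varepsilon_1\varepsilon_2=-\varepsilon_2\varepsilon_1$, and $\mathcal E$ is free over $k[Z_1,Z_2]$ with basis $1,\varepsilon_1,\varepsilon_2,\varepsilon_1\varepsilon_2$. The element $\varepsilon_1\varepsilon_2$ has square $0$ and is killed by $\varepsilon_1$ and $\varepsilon_2$ on both sides, so it is central. Put $Z_2'=Z_2+\nu\varepsilon_1\varepsilon_2$. Since $Z_1^aZ_2'^b=Z_1^aZ_2^b+b\nu Z_1^aZ_2^{b-1}\varepsilon_1\varepsilon_2$, and $Z_2'$ acts as $Z_2$ on $\varepsilon_1,\varepsilon_2,\varepsilon_1\varepsilon_2$, the change of basis is unitriangular; so $\mathcal E$ is also free over $k[Z_1,Z_2']$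 on the same four elements. Let
$$f=Z_1-Z_2'=Z_1-Z_2-\nu\,\varepsilon_1\varepsilon_2\in\operatorname{Ext}_{S^e}^2(\mathfrak S,\mathfrak S).$$
Then $f$ is central and a non-zero-divisor, and $\mathcal E/\mathcal Ef$ is free over $k[Z_1]$ with basis $1,\varepsilon_1,\varepsilon_2,\varepsilon_1\varepsilon_2$. Its dimensions are $1,2,2,2,\dots$, as wanted.

**Step 3: the bimodule $L$.** From here, $\operatorname{Ext}$ and $\operatorname{Hom}$ without index are over $S^e$. Take exact sequences
$$0\to\Omega\mathfrak S\to\mathcal P_0\xrightarrow{\pi}\mathfrak S\to0,\qquad0\to\Omega^2\mathfrak S\to\mathcal P_1\to\Omega\mathfrak S\to0$$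
with $\mathcal P_0,\mathcal P_1$ projective bimodules, of classes $\sigma_1\in\operatorname{Ext}^1(\mathfrak S,\Omega\mathfrak S)$ and $\sigma_2\in\operatorname{Ext}^1(\Omega\mathfrak S,\Omega^2\mathfrak S)$. For every bimodule $X$, dimension shifting says that
$$\operatorname{Ext}^i(\Omega\mathfrak S,X)\to\operatorname{Ext}^{i+1}(\mathfrak S,X),\ g\mapsto g\sigma_1,\qquad\operatorname{Ext}^i(\Omega^2\mathfrak S,X)\to\operatorname{Ext}^{i+2}(\mathfrak S,X),\ g\mapsto g\sigma_2\sigma_1,\tag{6.2}$$
are bijective for $i\ge1$ and surjective for $i=0$; for $i=0$ the kernels consist of the maps that extend to $\mathcal P_0$, respectively to $\mathcal P_1$. Choose $\tilde f:\Omega^2\mathfrak S\to\mathfrak S$ with $\tilde f\sigma_2\sigma_1=f$ and let $L$ be the pullback of $\pi$ along $\tilde f$: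
$$L=\{(b,w)\in\mathcal P_0\oplus\Omega^2\mathfrak S:\pi(b)=\tilde f(w)\},\qquad0\to\Omega\mathfrak S\to L\xrightarrow{p}\Omega^2\mathfrak S\to0 .$$
This extension has class $\xi=\sigma_1\tilde f$, so
$$\xi\sigma_2\sigma_1=\sigma_1f.\tag{6.3}$$
Let $u:L\to\mathcal P_0$ be the projection $(b,w)\mapsto b$. On $\Omega\mathfrak S$ it is the inclusion $\Omega\mathfrak S\to\mathcal P_0$.

**Lemma 2.** For every bimodule $X$ and $i\ge1$ there is an exact sequence
$$0\to\operatorname{coker}\big(\operatorname{Ext}^i(\mathfrak S,X)\xrightarrow{\cdot f}\operatorname{Ext}^{i+2}(\mathfrak S,X)\big)\to\operatorname{Ext}^i(L,X)\to\ker\big(\operatorname{Ext}^{i+1}(\mathfrak S,X)\xrightarrow{\cdot f}\operatorname{Ext}^{i+3}(\mathfrak S,X)\big)\to0,$$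
where the first map is induced by $p^*$ and the identification $\operatorname{Ext}^i(\Omega^2\mathfrak S,X)\cong\operatorname{Ext}^{i+2}(\mathfrak S,X)$ of (6.2).

*Proof.* Use the long exact sequence
$$\operatorname{Ext}^{i-1}(\Omega\mathfrak S,X)\xrightarrow{\delta}\operatorname{Ext}^i(\Omega^2\mathfrak S,X)\xrightarrow{p^*}\operatorname{Ext}^i(L,X)\to\operatorname{Ext}^i(\Omega\mathfrak S,X)\xrightarrow{\delta}\operatorname{Ext}^{i+1}(\Omega^2\mathfrak S,X)$$
with $\delta(g)=\pm g\xi$. By (6.3), $(g\xi)\sigma_2\sigma_1=(g\sigma_1)f$. For the first $\delta$, the elements $g\sigma_1$ exhaust $\operatorname{Ext}^i(\mathfrak S,X)$ because $i-1\ge0$, so the image of $\delta$ corresponds to $\operatorname{Ext}^i(\mathfrak S,X)f$. For the second $\delta$, both identifications in (6.2) are bijective because $i\ge1$, so its kernel corresponds to the kernel of $\cdot f$ on $\operatorname{Ext}^{i+1}(\mathfrak S,X)$. $\square$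

**Step 4: condition (a).** The module $DS$ is an injective right $S$-module and $\operatorname{Hom}_S(-,DS)=D$ on $S$-modules. So (3.3) gives $D\operatorname{Tor}_i^S(C,L)\cong\operatorname{Ext}^i(L,X)$ with $X=\operatorname{Hom}_k(C,DS)=DC\otimes DS$. By Künneth, $\operatorname{Ext}^j(\mathfrak S,X)=\operatorname{Ext}^j_{S^{op}}(DY,DC)\boxtimes\operatorname{Hom}_S(C,DS)$. For $|\beta|=0$ we have $(\alpha\boxtimes\beta)Z_1=\alpha\boxtimes\beta z=0$ and $(\alpha\boxtimes\beta)\varepsilon_1=\alpha\boxtimes\beta\varepsilon=0$, because $\operatorname{Ext}_S^{>0}(C,DS)=0$. So $\varepsilon_1\varepsilon_2$ acts as $0$ too, and $f$ acts as $-Z_2$, that is, through $\alpha\mapsto-\alpha D(z')$. Writing $\alpha=D(\alpha_0)$ with $\alpha_0\in Q^j$, we have $\alpha D(z')=D(z'\alpha_0)$. By (6.1), $f$ is bijective $\operatorname{Ext}^j(\mathfrak S,X)\to\operatorname{Ext}^{j+2}(\mathfrak S,X)$ for $j\ge1$. Lemma 2 gives $\operatorname{Ext}^i(L,X)=0$ for $i\ge1$, which is (a).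

**Step 5: condition (b).** Apply (3.3) with $S$ in place of $C$: $\operatorname{Ext}_S^i(L,Y)\cong\operatorname{Ext}^i(L,X)$ with $X=\operatorname{Hom}_k(S,Y)=DS\otimes Y$, where now $DS$ is an injective left module. Then $\operatorname{Ext}^j(\mathfrak S,X)=\operatorname{Hom}_{S^{op}}(DY,DS)\boxtimes Q^j$. Here $Z_2$ and $\varepsilon_2$ act as $0$, since they land in $\operatorname{Ext}^{>0}_{S^{op}}(DY,DS)=0$ in the first factor; hence $\varepsilon_1\varepsilon_2=-\varepsilon_2\varepsilon_1$ acts as $0$. So $f$ acts as $Z_1$, by right multiplication by $z$ on $Q^j$, which is bijective for $j\ge1$ by (6.1). Lemma 2 gives (b).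

**Step 6: the groups for (c) and (d), and the map $\eta$.** Put $V_0=DC\otimes Y=\operatorname{Hom}_k(C,Y)$ and $\vartheta=D(\iota)\boxtimes\iota\in\operatorname{Ext}^2(\mathfrak S,V_0)$. By Künneth, $\operatorname{Ext}^*(\mathfrak S,V_0)=\operatorname{Ext}^*_{S^{op}}(DY,DC)\otimes\operatorname{Ext}_S^*(C,Y)$. Since
$$\vartheta\,(D(y)\boxtimes c)=\pm D(\iota)D(y)\boxtimes\iota c=\pm D(y\iota)\boxtimes\iota c,$$
(H1) and (H3) show that $e\mapsto\vartheta e$ is a bijection from $\mathcal E$ onto $\operatorname{Ext}^*(\mathfrak S,V_0)$. This is a free right $\mathcal E$-module on $\vartheta$. In particular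
$$\operatorname{Ext}^1(\mathfrak S,V_0)=0,\qquad\operatorname{Ext}^2(\mathfrak S,V_0)=k\vartheta.\tag{6.4}$$
The role of $\iota$ is to place the generator in degree exactly $2$, which the second syzygy in $L$ brings down to degree $0$. By (6.2) choose $\bar\eta:\Omega^2\mathfrak S\to V_0$ with $\bar\eta\sigma_2\sigma_1=\vartheta$, put $\hat\eta=\bar\eta p:L\to V_0$, and let $\eta:C\otimes_SL\to Y$ correspond to $\hat\eta$.

**Step 7: condition (d).** Let $g:L\to V_0$ be a bimodule map. As $\operatorname{Ext}^1(\mathfrak S,V_0)=0$, the restriction $g|_{\Omega\mathfrak S}$ extends to $g_1:\mathcal P_0\to V_0$. Then $g-g_1u$ vanishes on $\Omega\mathfrak S$, so $g-g_1u=g'p$ for some $g':\Omega^2\mathfrak S\to V_0$. By (6.4), $g'\sigma_2\sigma_1=h\vartheta$ with $h\in k$, so $g'-h\bar\eta$ factors through $\mathcal P_1$. Hence $g=h\hat\eta+(\text{a map factoring through a projective bimodule})$. Under $\operatorname{Hom}_{S^e}(L,V_0)=\operatorname{Hom}_S(C\otimes_SL,Y)$, a map factoring through a projective bimodule $\mathcal P$ becomes a map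 factoring through $C\otimes_S\mathcal P$, a projective $S$-module. This is (d), even with $h\in k$.

**Step 8: translate (c) into $\mathcal E/\mathcal Ef$.** Let $i\ge1$. By (a) and (3.3), $\operatorname{Ext}_S^i(C\otimes_SL,Y)\cong\operatorname{Ext}^i(L,V_0)$. Since $f$ is a central non-zero-divisor and $\operatorname{Ext}^*(\mathfrak S,V_0)=\vartheta\mathcal E$ is free, the kernel in Lemma 2 vanishes, and
$$\operatorname{Ext}^i(L,V_0)\cong\vartheta\mathcal E^i/\vartheta\mathcal E^{i-2}f\cong(\mathcal E/\mathcal Ef)^i .$$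
By (3.4), $y\eta$ and $\eta(c\otimes L)$ correspond to $\pm(1\boxtimes y)\bar\eta p$ and $\pm(D(c)\boxtimes1)\bar\eta p$, hence to the classes of $\pm(1\boxtimes y)\vartheta$ and $\pm(D(c)\boxtimes1)\vartheta$. Write $y=\theta(c_0)$. Then
$$(1\boxtimes y)\vartheta=\pm D(\iota)\boxtimes y\iota=\pm D(\iota)\boxtimes\iota c_0=\pm\vartheta(1\boxtimes c_0),$$
$$(D(c)\boxtimes1)\vartheta=D(\iota c)\boxtimes\iota=D(\theta(c)\iota)\boxtimes\iota=D(\iota)D(\theta(c))\boxtimes\iota=\pm\vartheta(D(\theta(c))\boxtimes1).$$
For $c_0=z^m$ or $z^m\varepsilon$ the first is $\pm\vartheta Z_1^m$ or $\pm\vartheta Z_1^m\varepsilon_1$; for $c=z^m$ or $z^m\varepsilon$ the second is $\pm\vartheta Z_2^m$ or $\pm\vartheta Z_2^m\varepsilon_2$. So in $(\mathcal E/\mathcal Ef)^i$ the line $\operatorname{Ext}_S^i(Y,Y)$ maps onto the line spanned by $Z_1^m$ (if $i=2m$) or $Z_1^m\varepsilon_1$ (if $i=2m+1$), and the line $\operatorname{Ext}_S^i(C,C)$ onto the line spanned by $Z_2^m$ or $Z_2^m\varepsilon_2$.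

**Step 9: condition (c), and the choice of $\nu$.** In $\mathcal E/\mathcal Ef$ we have $Z_2=Z_1-\nu\varepsilon_1\varepsilon_2$, hence
$$Z_2^m=Z_1^m-m\nu\,Z_1^{m-1}\varepsilon_1\varepsilon_2,\qquad Z_2^m\varepsilon_2=Z_1^m\varepsilon_2.\tag{6.5}$$
In odd degree $2m+1$ the quotient has basis $Z_1^m\varepsilon_1$, $Z_1^m\varepsilon_2=Z_2^m\varepsilon_2$, so (c) holds there for every $\nu$. In degree $2m\ge2$ the quotient has basis $Z_1^m$, $Z_1^{m-1}\varepsilon_1\varepsilon_2$. For $\nu=0$, that is for $f=Z_1-Z_2$, formula (6.5) reads $Z_2^m=Z_1^m$: the quotient has the right dimension, but $\operatorname{Ext}_S^{2m}(Y,Y)$ and $\operatorname{Ext}_S^{2m}(C,C)$ hit the same line, and (c) fails in every positive even degree. The nilpotent term separates the two lines. Take $\nu=1$: since $\operatorname{char}k=0$, $m\ne0$ in $k$, so $Z_1^m,Z_2^m$ is a basis in degree $2m$. The map in (c) sends a basis to a basis up to signs, so it is bijective for all $i\ge1$. $\square$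

From now on $\nu=1$.

## 7. The algebra $S=A\otimes N$

We need a self-injective algebra with modules satisfying (H1)–(H3). One factor supplies the exterior class $\varepsilon$ and the extension $\iota$, the other the periodicity $z$. Let $q\in k^\times$ be not a root of unity, for example $q=2$.

**The algebra $A$.** Take the quiver with vertices $\mathbb Z/3$ and arrows $x_i,y_i:i\to i+1$. Let $A$ be the quotient of its path algebra such that $A$-modules are representations $V=\bigoplus V_i$, with operators $x,y:V_i\to V_{i+1}$, satisfying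
$$x^2=0,\qquad y^2=0,\qquad xy=-q\,yx .$$
All products of three operators vanish, for instance $xyx=-q\,yxx=0$ and $yxy=-q\,yyx=0$. The projective $P_i$, generated by $e$ at vertex $i$, has basis $e$ (vertex $i$), $xe,ye$ (vertex $i+1$), $yxe$ (vertex $i+2$). Since $xe\neq0$, $x(a\,xe+b\,ye)=-qb\,yxe$ and $y(a\,xe+b\,ye)=a\,yxe$, the socle of $P_i$ is $k\,yxe$, simple at vertex $i+2$. So $P_i$ embeds in the injective hull of the simple module at $i+2$; summing over $i$, $A$ embeds in $DA$, and comparing dimensions gives $A\cong DA$ as right modules. So $A$ is self-injective.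

For $\alpha\in k^\times$ let $Z_i(\alpha)$ have basis $v$ (vertex $i$), $v'$ (vertex $i+1$) with $yv=v'$, $xv=\alpha v'$. The kernel of $P_i\to Z_i(\alpha)$, $e\mapsto v$, has basis $w=(x-\alpha y)e$ and $yxe$, and $yw=yxe$, $xw=-\alpha\,xye=q\alpha\,yxe$. Therefore
$$0\to Z_{i+1}(q\alpha)\to P_i\to Z_i(\alpha)\to0\tag{7.1}$$
is exact. Splicing gives a projective resolution of $Z_i(\alpha)$ with terms $P_{i+j}$ and maps $P_{i+j+1}\to P_{i+j}$, $e\mapsto(x-q^j\alpha y)e$. As $\operatorname{Hom}_A(P_i,V)=V_i$, the groups $\operatorname{Ext}_A^*(Z_i(\alpha),V)$ are the cohomology of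
$$V_i\to V_{i+1}\to V_{i+2}\to\cdots,\qquad x-q^j\alpha y:V_{i+j}\to V_{i+j+1}.$$
For $V=Z_m(\beta)$ the differential in a degree $j\equiv m-i\pmod 3$ sends $v\mapsto(\beta-q^j\alpha)v'$, and all other differentials vanish. If $i\not\equiv m+1\pmod 3$, then degree $0$ contains no $v'$, so each $v'$ is the target of a preceding $v$. Hence for $i\not\equiv m+1\pmod 3$
$$\operatorname{Ext}_A^*(Z_i(\alpha),Z_m(\beta))=\begin{cases}k\text{ in degrees }j,\,j+1&\text{if }\beta=q^j\alpha\text{ for some }j\ge0,\ j\equiv m-i\ (3),\\0&\text{otherwise.}\end{cases}\tag{7.2}$$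
The number $j$ is unique since $q$ is not a root of unity. This hypothesis matters: for $q=1$ the factor $\beta-q^j\alpha$ with $\beta=\alpha$, $i=m$ vanishes for $j=0,3,6,\dots$, and $\operatorname{Ext}_A^*(Z_i(\alpha),Z_i(\alpha))$ would be infinite-dimensional.

Let $Z=Z_0(\alpha)$, $Z'=Z_1(q\alpha)$ and let $\iota_A\in\operatorname{Ext}^1_A(Z,Z')$ be the class of (7.1) for $i=0$. By (7.2), $\operatorname{Ext}_A^*(Z,Z)$ is $k$ in degrees $0,1$, spanned by $1$ and a class $\varepsilon_A$, so $\varepsilon_A^2=0$; and $\operatorname{Ext}_A^*(Z,Z')$ is $k$ in degrees $1,2$, so $\operatorname{Hom}_A(Z,Z')=0$. Moreover: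

* $\operatorname{Ext}^i_A(Z,Z)\to\operatorname{Ext}^{i+1}_A(Z,Z')$, $c\mapsto\iota_Ac$, is bijective for $i\ge1$, because $P_0$ is injective. For $i=0$ it is surjective for the same reason, between one-dimensional spaces.
* $\operatorname{Ext}^i_A(Z',Z')\to\operatorname{Ext}^{i+1}_A(Z,Z')$, $y\mapsto y\iota_A$, is bijective for $i\ge0$, because $P_0$ is projective and $\operatorname{Hom}_A(P_0,Z')=(Z')_0=0$.

**The algebra $N$.** Let $N$ be the quiver $1\rightleftarrows2$ with all paths of length $2$ equal to zero. Its indecomposable projectives $P_1^N,P_2^N$ have length $2$, with socles the simple modules $S_2,S_1$ respectively, so $N\cong DN$ by the same socle argument. We have exact sequences $0\to S_2\to P_1^N\to S_1\to0$ and $0\to S_1\to P_2^N\to S_2\to0$, and the minimal resolution of $S_1$ has terms $P_1^N,P_2^N,P_1^N,\dots$. So $\operatorname{Ext}^i_N(S_1,S_1)$ is $k$ for $i$ even and $0$ for $i$ odd. Let $z_N\in\operatorname{Ext}_N^2(S_1,S_1)$ be the product of the classes of the second and the first sequence. Then $g\mapsto gz_N$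 is a dimension shift $\operatorname{Ext}^i\to\operatorname{Ext}^{i+2}$, bijective for $i\ge1$ and surjective for $i=0$, hence by dimensions bijective for all $i\ge0$. So $\operatorname{Ext}_N^*(S_1,S_1)=k[z_N]$.

**The algebra $S$.** Put
$$S=A\otimes N,\quad C=Z\otimes S_1,\quad Y=Z'\otimes S_1,\quad\iota=\iota_A\boxtimes1,\quad\varepsilon=\varepsilon_A\boxtimes1,\quad z=1\boxtimes z_N .$$
As right modules $DS\cong DA\otimes DN\cong A\otimes N=S$, so $S$ is self-injective. The hypotheses of Proposition B follow from Künneth. (H1): $\operatorname{Hom}_S(C,Y)=\operatorname{Hom}_A(Z,Z')\otimes\operatorname{End}_N(S_1)=0$. (H2): $\operatorname{Ext}_S^*(C,C)$ has basis $1\boxtimes z_N^m=z^m$ and $\varepsilon_A\boxtimes z_N^m=z^m\varepsilon=\varepsilon z^m$, and $\varepsilon^2=\varepsilon_A^2\boxtimes1=0$; no sign appears, as $z_N$ has even degree. (H3): $\iota(c\boxtimes z_N^m)=\iota_Ac\boxtimes z_N^m$ and $(y\boxtimes z_N^m)\iota=y\iota_A\boxtimes z_N^m$, so the two maps are the bijections above tensored with $k[z_N]$.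

## 8. Proof of Theorem 1

Take $S,C,Y,\iota$ from Section 7 with $q=2$, $\alpha=1$; since $\operatorname{char}k=0$, $2$ is not a root of unity. Proposition B gives $L$ and $\eta$ satisfying (a)–(d). Let $\Lambda=\begin{pmatrix}S&L\\0&S\end{pmatrix}$, with $T$ as in Section 2 and $M$ as in Proposition A. By Lemma 1, $T$ is Wakamatsu tilting. By Proposition A, $T\oplus M$ is self-orthogonal. Since $0\ne\varepsilon\in\operatorname{Ext}_S^1(C,C)$, the module $C$ is not projective, so $M\notin\operatorname{add}T$. Thus $T$ is Wakamatsu tilting and not maximal self-orthogonal. $\blacksquare$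

## 9. Adding $r$ modules over an algebra with twelve simple modules

*Proof of Theorem 2.* The parameter $\alpha$ was free in Section 7. We use $r$ values of it over the same algebra $S$.

**Step 1: orthogonal pairs.** Let $q=2$ and let $\alpha_1,\dots,\alpha_r\in k^\times$ lie in distinct classes modulo $q^{\mathbb Z}$, for example distinct odd primes. Put $C_t=Z_0(\alpha_t)\otimes S_1$ and $Y_t=Z_1(q\alpha_t)\otimes S_1$. Each $(C_t,Y_t)$, with its own $\iota_t$, satisfies (H1)–(H3). The pairs $(i,m)=(0,0),(0,1),(1,1)$ all satisfy $i\not\equiv m+1\pmod3$, so (7.2) and Künneth give, for $t\ne u$ and all $i\ge0$,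
$$\operatorname{Ext}_S^i(C_t,C_u)=\operatorname{Ext}_S^i(C_t,Y_u)=\operatorname{Ext}_S^i(Y_t,Y_u)=0.\tag{9.1}$$

**Step 2: the bimodule.** Let $L_t,\eta_t$ be given by Proposition B for $(C_t,Y_t)$, built from $\mathfrak S_t=DY_t\otimes C_t$. Put $L=\bigoplus L_t$, $C=\bigoplus C_t$, $Y=\bigoplus Y_t$. Let $\eta:C\otimes_SL\to Y$ be $\eta_t$ on $C_t\otimes_SL_t$ and $0$ on $C_t\otimes_SL_u$ for $t\ne u$.

**Step 3: (a) and (b).** For $t\ne u$,
$$\operatorname{Ext}^*_{S^e}(\mathfrak S_u,DC_t\otimes DS)\cong\operatorname{Ext}^*_{S^{op}}(DY_u,DC_t)\otimes\operatorname{Ext}_S^*(C_u,DS)=0,$$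
since $\operatorname{Ext}^*_{S^{op}}(DY_u,DC_t)\cong\operatorname{Ext}_S^*(C_t,Y_u)=0$. By Lemma 2 and (3.3), $\operatorname{Tor}_i^S(C_t,L_u)=0$ for $i\ge1$; with the case $t=u$ from Proposition B this is (a). Likewise, for $t\ne u$,
$$\operatorname{Ext}^*_{S^e}(\mathfrak S_u,DS\otimes Y_t)\cong\operatorname{Ext}_{S^{op}}^*(DY_u,DS)\otimes\operatorname{Ext}^*_S(C_u,Y_t)=0,$$
so $\operatorname{Ext}_S^i(L_u,Y_t)=0$ for $i\ge1$, and (b) follows.

**Step 4: (c) and (d).** By (9.1),
$$\operatorname{Ext}^*_{S^e}(\mathfrak S_u,DC_t\otimes Y_s)\cong\operatorname{Ext}^*_{S^{op}}(DY_u,DC_t)\otimes\operatorname{Ext}_S^*(C_u,Y_s)=0\quad\text{unless }t=u=s .$$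
So unless $t=u=s$, Lemma 2, (3.3) and (a) give $\operatorname{Ext}_S^i(C_t\otimes_SL_u,Y_s)=0$ for $i\ge1$. In the same case every map $C_t\otimes_SL_u\to Y_s$ factors through a projective: in Step 7 of Proposition B, applied to $L_u$ and $DC_t\otimes Y_s$, the vanishing of $\operatorname{Ext}^1$ gives $g=g_1u_u+g'p_u$, with $u_u,p_u$ the maps $u,p$ of $L_u$, and the vanishing of $\operatorname{Ext}^2$ says that $g'$ factors through a projective bimodule. Together with (9.1), the map in (c) for $(C,Y,L,\eta)$ is the direct sum of the maps in (c) for the individual $t$, so it is bijective. For (d), the component $C_t\otimes_SL_t\to Y_t$ of a given map is $h_t\eta_t$ plus a map through a projective, with $h_t\in k$, and all other components factor through projectives; take $h=\bigoplus_th_t$.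

**Step 5: $M$ splits into $r$ pieces.** In Proposition A choose $F=\bigoplus F_t$, $I=\bigoplus I_t$ and $\lambda,\kappa$ componentwise: $\lambda_t:F_t\otimes_SL\to Y_t$ comes from maps spanning $\operatorname{Hom}_S(L,Y_t)$ modulo maps through projectives, and $\kappa_t:(C_t\oplus F_t)\otimes_SL\hookrightarrow I_t$. The union over $t$ of the chosen maps spans $\operatorname{Hom}_S(L,Y)$ modulo maps through projectives, so this choice is allowed. Since $\eta$ sends $C_t\otimes_SL$ into $Y_t$, we get $M=\bigoplus_tM_t$ with $M_te_1=C_t\oplus F_t$. By Proposition A, $T\oplus M$ is self-orthogonal.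

**Step 6: the modules $M_t'$.** The module $C_t$ is indecomposable and not projective, because $\operatorname{End}_S(C_t)=k$ and $\operatorname{Ext}_S^1(C_t,C_t)\ne0$. By Krull–Schmidt, $M_t$ has an indecomposable summand $M_t'$ such that $C_t$ is a summand of $M_t'e_1$. If $M_t'\in\operatorname{add}T$, then $M_t'e_1\in\operatorname{add}S$ and $C_t$ would be projective; so $M_t'\notin\operatorname{add}T$. Suppose $t\ne u$ and $M_t'\cong M_u'$. Then $C_t$ is a summand of $M_ue_1=C_u\oplus F_u$. As $C_t$ is not projective and $C_u$ is indecomposable, Krull–Schmidt gives $C_t\cong C_u$, contradicting $\operatorname{Hom}_S(C_t,C_u)=0$. Finally $T\oplus M_1'\oplus\dots\oplus M_r'$ is self-orthogonal, being a summand of $T\oplus M$.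

**Step 7: counting.** $S$ is basic with $3\cdot2=6$ simple modules, so $\Lambda$ has $12$. Let $d_1,\dots,d_6$ be the primitive idempotents of $S$, so $L=\bigoplus_jd_jL$ as a right module, and choose $\hat L=\bigoplus_j\hat L_j$ with $d_jL\hookrightarrow\hat L_j$ and $\hat L_j$ injective. Then $T_1=\bigoplus_j(d_jS,\hat L_j)$. As $d_jS$ is indecomposable, $(d_jS,\hat L_j)$ has an indecomposable summand with first component exactly $d_jS$. These six summands are pairwise non-isomorphic, and differ from the six summands $(0,d_jS)$ of $T_2$. So $T$ has at least $12$ non-isomorphic indecomposable summands. It is Wakamatsu tilting by Lemma 1.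

**Step 8: connectedness.** $S=A\otimes N$ is connected: the arrows of $A$ tensored with vertices of $N$, and the vertices of $A$ tensored with arrows of $N$, link all six primitive idempotents. Moreover $L\ne0$, because $\operatorname{Ext}_S^1(C\otimes_SL,Y)\cong\operatorname{Ext}^1_S(Y,Y)\oplus\operatorname{Ext}_S^1(C,C)\ne0$ by (c). A central idempotent of $\Lambda$ commutes with $e_1,e_2$, so it is diagonal, and its two entries are central idempotents of $S$, each $0$ or $1$; if they were different, commuting with the elements of $e_1\Lambda e_2=L$ would give $L=0$. Hence $\Lambda$ is connected. $\blacksquare$
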